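# Prescribing the branches of a zero-free polynomial on $\mathbb{H}^2$ at a boundary zero

## 1. Branches at a boundary zero: definitions and examples

Throughout, $\mathbb{H}=\{z\in\mathbb{C}:\Im z>0\}$ is the upper half plane, $-\mathbb{H}$ is the lower half plane, $\mathbb{D}$ is the open unit disk and $\mathbb{T}$ is the unit circle. One elementary fact is used constantly: for $z\neq0$ we have $z\in\mathbb{H}$ if and only if $1/z\in-\mathbb{H}$.

**Definition 1 (reflection).** For $p\in\mathbb{C}[x,y]$ put $\bar p(x,y)=\overline{p(\bar x,\bar y)}$. In other words, conjugate the coefficients. Thus $\bar p(x,y)=0$ if and only if $p(\bar x,\bar y)=0$.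

Our running example is $p=x+y-2ixy$, for which $\bar p=x+y+2ixy$. If $p(x,y)=0$ with $x\in\mathbb{H}$, then $1-2ix\ne0$ and $y=-x/(1-2ix)=-(1/x-2i)^{-1}$. Here $1/x-2i\in-\mathbb{H}$, so its inverse is in $\mathbb{H}$ and $y\in-\mathbb{H}$. Hence $p$ has no zeros in $\mathbb{H}^2$. Also $p$ and $\bar p$ have no common factor: at a common zero, adding and subtracting give $x+y=0$ and $xy=0$, so the origin is the only common zero, whereas a common factor would give infinitely many.

**Definition 2 (Puiseux series, units, Weierstrass polynomials).** $\mathbb{C}\{x,y\}$ is the ring of convergent power series at the origin. $\mathbb{C}\{x^{1/K}\}$ is the ring of convergent Puiseux series in $x^{1/K}$, that is, convergent power series in the symbol $x^{1/K}$. A *unit* is a series with nonzero constant term. A *Weierstrass polynomial* is a monic polynomial in $y$ over $\mathbb{C}\{x\}$ whose lower coefficients vanish at $x=0$.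

For small $x>0$ we evaluate a Puiseux series with $x^{1/K}>0$. For $\omega^K=1$, the substitution $x^{1/K}\mapsto\omega x^{1/K}$ is a ring automorphism $\sigma_\omega$ of $\mathbb{C}\{x^{1/K}\}$ and of $\mathbb{C}\{x^{1/K},y\}$. It does not change constant terms. A series fixed by all $\sigma_\omega$ has only integer exponents in $x$, so it lies in $\mathbb{C}\{x\}$, respectively in $\mathbb{C}\{x,y\}$.

Example: $(y+x+ix^2)^2-x^5=\bigl(y+x+x^2(i+x^{1/2})\bigr)\bigl(y+x+x^2(i-x^{1/2})\bigr)$. It is a Weierstrass polynomial, and $\sigma_{-1}$ exchanges its two factors.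

**Uniqueness of roots.** Suppose $u\prod_{m}(y+\varphi_m)=u'\prod_{l}(y+\varphi_l')$, with units $u,u'$ and Puiseux series $\varphi_m,\varphi'_l$ vanishing at $0$. Setting $x=0$ shows that both products have the same number of factors. Substituting $y=-\varphi_1$ gives $\prod_l(\varphi'_l-\varphi_1)=0$, because $u'$ does not vanish. So $\varphi_1=\varphi'_l$ for some $l$. Cancel this factor and repeat: the two lists of roots agree with multiplicity. In particular, if $f\in\mathbb{C}\{x,y\}$ equals $u\prod_m(y+\varphi_m)$ with $u\in\mathbb{C}\{x,y\}$ a unit, then applying $\sigma_\omega$ fixes $f$ and $u$, so $\sigma_\omega$ permutes the list $(\varphi_m)$.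

The following theorem of Bickel, Knese, Pascoe and Sola describes the zeros of our polynomials near a boundary zero. We take it as known.

**Theorem 1 (local structure).** Let $p\in\mathbb{C}[x,y]$ have no zeros in $\mathbb{H}^2$ and no factors in common with $\bar p$, and let $p(0,0)=0$, $p(0,y)\not\equiv0$. Then there are positive integers $L_1,\dots,L_k$ and $M_1,\dots,M_k$; polynomials $q_1,\dots,q_k\in\mathbb{R}[x]$ with $q_j(0)=0$, $q_j'(0)>0$, $\deg q_j<2L_j$, the pairs $(q_j,L_j)$ being pairwise distinct; convergent Puiseux series $\psi_{j,m}$ ($1\le j\le k$, $1\le m\le M_j$) with $\Im\psi_{j,m}(0)>0$; and a unit $u\in\mathbb{C}\{x,y\}$, such that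
$$p(x,y)=u(x,y)\prod_{j=1}^{k}\prod_{m=1}^{M_j}\bigl(y+q_j(x)+x^{2L_j}\psi_{j,m}(x)\bigr).\tag{1}$$

**Definition 3 (data).** The collection $2L_1,\dots,2L_k$, $M_1,\dots,M_k$, $q_1,\dots,q_k$ is the *data associated to $p$ at $(0,0)$*.

So each branch is $y=-\varphi(x)$ with $\varphi=q+x^{2L}\psi$. It follows the real curve $y=-q(x)$ and leaves it at order exactly $2L$. For $p=x+y-2ixy$ the only branch is $\varphi=x/(1-2ix)=x+2ix^2+\cdots$. So $k=1$, $q_1=x$, $L_1=M_1=1$, and $\psi_{1,1}(0)=2i$.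

The data are determined by $p$. Indeed the list of the $\varphi$'s is unique. In $\varphi=q+x^{2L}\psi$ the coefficients at exponents below $2L$ are those of $q$, hence real and at integer exponents, while the coefficient at $x^{2L}$ is $\psi(0)\notin\mathbb{R}$. So $2L$ is the lowest exponent with a nonreal coefficient, and $q$ is what precedes it. Consequently, to say that $P$ has certain data means only that *some* factorization (1) of the required form exists.

**Definition 4 (data in the bidisk).** For $p\in\mathbb{C}[z,w]$ of bidegree $(n,m)$ put $\tilde p(z,w)=z^nw^m\overline{p(1/\bar z,1/\bar w)}$. The Cayley transform $z=\frac{1+ix}{1-ix}$, $w=\frac{1+iy}{1-iy}$ maps $\mathbb{H}^2$ onto $\mathbb{D}^2$ and $(0,0)$ to $(1,1)\in\mathbb{T}^2$. Let $p$ have no zeros in $\mathbb{D}^2$ and no factors in common with $\tilde p$, and let $p(1,1)=0$, $p(1,w)\not\equiv0$. The data associated to $p$ at $(1,1)$ is the data at $(0,0)$ of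
$$P(x,y)=(1-ix)^n(1-iy)^m\,p\Bigl(\tfrac{1+ix}{1-ix},\tfrac{1+iy}{1-iy}\Bigr).\tag{2}$$

Example: $p=\frac i2(2-z-w)$. Here $2-z=\frac{1-3ix}{1-ix}$, and
$$(1-ix)(1-iy)(2-z-w)=(1-3ix)(1-iy)-(1+iy)(1-ix)=-2ix-2iy-4xy,$$
so $P=\frac i2(-2ix-2iy-4xy)=x+y-2ixy$. The data of $\frac i2(2-z-w)$ at $(1,1)$ is therefore $q=x$, $2L=2$, $M=1$.

**Definition 5 (admissible data).** A collection of the type in Theorem 1 is *admissible* if it arises locally: there are $f\in\mathbb{C}\{x,y\}$ and a neighborhood $U$ of $(0,0)$ such that $f(0,y)\not\equiv0$, $f$ has no zeros in $U\cap\mathbb{H}^2$, and $f=u\prod_j\prod_{m\le M_j}(y+q_j+x^{2L_j}\psi_{j,m})$ with $u$ a unit and $\psi_{j,m}$ convergent Puiseux series with $\Im\psi_{j,m}(0)>0$. No global polynomial is assumed.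

Example: $f=y+x+ix^4$, with $q=x$, $2L=4$, $M=1$. More generally, the nonvanishing near the origin is automatic for every product of this form. Let $\varphi=q+x^{2L}\psi$ with $q'(0)=a>0$ and $\Im\psi(0)=c>0$, and let $x=s+it$ with $t>0$ be small. Since $q(s)$ is real, $\Im q(x)=\int_0^t\Re q'(s+i\tau)\,d\tau\ge\frac a2t$. Also $|x^{2L}-s^{2L}|\le2L\,t\,|x|^{2L-1}$, so
$$\Im\bigl(x^{2L}\psi(x)\bigr)\ge s^{2L}\,\Im\psi(x)-2L\,t\,|x|^{2L-1}|\psi(x)|\ge\tfrac c2s^{2L}-\tfrac a4t .$$
Adding, $\Im\varphi(x)\ge\frac a4t>0$, and $y+\varphi(x)\ne0$ for $y\in\mathbb{H}$. So locally there is nothing to arrange. The difficulty is global.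

**Definition 6 (Hankel matrices).** For real $b_1,\dots,b_{2L-1}$ put $H_L(b)=(b_{i+j-1})_{i,j=1}^L$. For $q=\sum a_nx^n$ put $H_L(q)=(a_{i+j-1})_{i,j=1}^L$. We write $H>0$ for positive definite.

Example: for $q=x+a_2x^2+a_3x^3$ we have $H_2(q)=\begin{pmatrix}1&a_2\\a_2&a_3\end{pmatrix}$. It is positive definite exactly when $a_3>a_2^2$. So $H_2(x+x^3)>0$, but $H_2(x)=\mathrm{diag}(1,0)$ is not positive definite.

## 2. Prescribing the data and finite jets: the statements

Theorem 1 attaches to each boundary zero a finite list of integers and real polynomials. Greg Knese asks in "Rational inner functions on the polydisk -- a survey", arXiv:2409.14604 (2024), whether the list can be prescribed: given any admissible data, is there a polynomial with no zeros in $\mathbb{D}^2$, satisfying the hypotheses of Definition 4, whose data at $(1,1)$ is the given data? Equivalently, we want $P$ with no zeros in all of $\mathbb{H}^2$, no factor in common with $\bar P$, $P(0,0)=0$, $P(0,y)\not\equiv0$,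 and exactly the given data at $(0,0)$. The answer is yes. Put $S=\sum_jM_jL_j$.

**Theorem A.** Let $L_j,M_j\ge1$, $q_j\in\mathbb{R}[x]$, $q_j(0)=0$, $q_j'(0)>0$, $\deg q_j<2L_j$, with the pairs $(q_j,L_j)$ distinct. There is $P\in\mathbb{C}[x,y]$, of bidegree at most $(S,S)$, with no zeros in $\mathbb{H}^2$, no factor in common with $\bar P$, $P(0,0)=0$, $P(0,y)\not\equiv0$, whose data at $(0,0)$ is exactly the given data. Correspondingly there is $p\in\mathbb{C}[z,w]$, of bidegree at most $(S,S)$, with no zeros in $\mathbb{D}^2$, no factor in common with $\tilde p$, $p(1,1)=0$, $p(1,w)\not\equiv0$, with the given data at $(1,1)$. In particular all such data are admissible.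

**Theorem B.** Let $f\in\mathbb{C}\{x,y\}$, $f=uW$, $W=\prod_j\prod_{m\le M_j}(y+q_j+x^{2L_j}\psi_{j,m})$ be as in Definition 5. For every $N\ge1$ there is $P\in\mathbb{C}[x,y]$ with no zeros in $\mathbb{H}^2$, no factor in common with $\bar P$, having the same data at $(0,0)$, such that $P=u_PW_P$ with $u_P$ a unit and $W_P\in\mathbb{C}\{x\}[y]$ a Weierstrass polynomial with $W_P\equiv W\bmod x^N$.

**Proposition C.** Data with $k=1$, $M_1=1$, $(q,L)$ is realized by some $P$ as in Theorem A with $\deg_yP=1$ if and only if $H_L(q)$ is positive definite. Consequently, for $q=x$, $L=2$ every realizing $P$ has $\deg_xP\ge2$ and $\deg_yP\ge2$, so the bound $(S,S)=(2,2)$ is optimal there.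

## 3. Order $2L=2$ by hand, and the polynomial $y+q+ix^{2L}$

Take $k=M=L=1$, so $q=ax$ with $a>0$. The function $f(x)=\frac{ax}{1-iax}=\bigl(\frac1{ax}-i\bigr)^{-1}$ maps $\mathbb{H}$ to $\mathbb{H}$, and $f=ax+ia^2x^2+\cdots$. So $P=(1-iax)y+ax=(1-iax)(y+f(x))$ has no zeros in $\mathbb{H}^2$ and has the branch $q=ax$, $2L=2$, $\psi(0)=ia^2$. It is coprime to $\bar P=(1+iax)y+ax$: at a common zero the difference gives $xy=0$, and then the sum $2(y+ax)=0$ gives $x=y=0$.

If all $L_j=1$, then $q_j=a_jx$ with distinct $a_j$, and a product of powers of such polynomials has the right local form. One must only check for common factors with the conjugate, which Lemma 3 below does in general. So everything rests on one branch with $L\ge2$.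

The obvious candidate for $(q,L)$ is the polynomial $y+q(x)+ix^{2L}$. By Section 1 it has no zeros in $\mathbb{H}^2$ near the origin. But already $y+x+ix^2$ vanishes at $(2i,2i)$, since $2i+2i+i(2i)^2=4i-4i=0$. The polynomial $q+ix^{2L}$ has the right behavior at $0$ and no control far away. We need a function that maps all of $\mathbb{H}$ into $\mathbb{H}$.

## 4. Degree one in $y$ and the Hankel obstruction

The next candidate is $P=G(x)y+F(x)=G\cdot(y+F/G)$, where $F/G$ is a rational function mapping $\mathbb{H}$ into $\mathbb{H}$ and $F/G=q+x^{2L}\psi$ near $0$ with $\Im\psi(0)>0$.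

This sometimes works. For $q=x+x^3$, $L=2$, the continued fraction
$$f(x)=\cfrac{1}{\cfrac1x-\cfrac{1}{\frac1x-i}}=\frac{x(1-ix)}{1-ix-x^2}=x+\frac{x^3}{1-ix-x^2}=x+x^3+ix^4+\cdots$$
maps $\mathbb{H}$ into $\mathbb{H}$: $\frac1x-i\in-\mathbb{H}$, so its inverse is in $\mathbb{H}$, so $\frac1x$ minus that is in $-\mathbb{H}$, and its inverse is in $\mathbb{H}$. Thus $y+f$ has no zeros in $\mathbb{H}^2$.

For $q=x$, $L=2$ it cannot work. To see where the obstruction lies, recall the Herglotz–Nevanlinna representation. A holomorphic $\varphi$ on $\mathbb{H}$ with $\Im\varphi\ge0$ can be written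
$$\varphi(\zeta)=c+\beta\zeta+\int\Bigl(\frac1{t-\zeta}-\frac t{1+t^2}\Bigr)d\mu(t),\qquad c\in\mathbb{R},\ \beta\ge0,\ \mu\ge0,\ \int\frac{d\mu(t)}{1+t^2}<\infty.$$
If $\varphi$ extends continuously to a real interval, then $d\mu=\frac1\pi\Im\varphi(t)\,dt$ on that interval. For example, $-1/\zeta$ has $c=\beta=0$ and $\mu=\delta_0$, and away from $t=0$ both sides of the last formula vanish.

**Proof of Proposition C, necessity.** The aim is to express the coefficients $a_n$ of $q$ as moments of $\mu$.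

**Step 1: $F/G$ maps $\mathbb{H}$ into the closed upper half plane.** Let $P=G(x)y+F(x)$ realize $(q,L)$ with $M=1$. Since $P(0,0)=F(0)=0$ and $P(0,y)\not\equiv0$, we have $G(0)\neq0$. Suppose $G(x_0)=0$ with $x_0\in\mathbb{H}$. If $F(x_0)=0$, then $P(x_0,\cdot)\equiv0$, which is impossible. If $F(x_0)\ne0$, then $-F/G$ has a pole at $x_0$, so it takes every large value near $x_0$, in particular values in $\mathbb{H}$. This gives zeros of $P$ in $\mathbb{H}^2$, which is impossible. So $\varphi=F/G$ is holomorphic on $\mathbb{H}$. As $y=-\varphi(x)$ is a zero of $P(x,\cdot)$, it is not in $\mathbb{H}$, and so $\Im\varphi\ge0$. Near $0$, $\varphi$ is analytic and is the only root, so $\varphi=q+x^{2L}\psi$ with $\psi$ analytic and $\Im\psi(0)>0$.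

**Step 2: the moments.** Near $0$ we have $\Im\varphi(t)=t^{2L}\Im\psi(t)$ for real $t$, so $d\mu=\frac1\pi t^{2L}(\Im\psi(0)+O(t))\,dt$ there. For $1\le n\le 2L-1$ and $\tau>0$,
$$\frac{\varphi^{(n)}(i\tau)}{n!}=\beta\delta_{n1}+\int\frac{d\mu(t)}{(t-i\tau)^{n+1}},\qquad\frac1{|t-i\tau|^{n+1}}\le|t|^{-n-1}.$$
The bound $|t|^{-n-1}$ is $\mu$-integrable: near $0$ because $n+1\le2L$, and away from $0$ because $n+1\ge2$. Let $\tau\downarrow0$. The left side tends to $a_n$, the $n$-th coefficient of $q$, since $n<2L$. By dominated convergence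
$$a_n=\beta\delta_{n1}+\int t^{-n-1}\,d\mu(t).\tag{3}$$

**Step 3: positivity.** For $0\ne v\in\mathbb{R}^L$, (3) with $n=i+j-1$ gives
$$\sum_{i,j=1}^Lv_iv_ja_{i+j-1}=\beta v_1^2+\int\Bigl(\sum_{i=1}^Lv_it^{-i}\Bigr)^2d\mu(t)>0,$$
because the integrand has only finitely many zeros and $\mu$ has positive density on a punctured interval around $0$. So $H_L(q)>0$. $\square$

For $q=x$, $L=2$, (3) would give $0=a_3=\int t^{-4}d\mu>0$. This is the exact point where degree one in $y$ stops working. The sufficiency half of Proposition C comes in Section 9.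

## 5. A change of the second variable that makes the Hankel matrix positive

Here is the way around. The equation $y=-\varphi(x)$ is the same, near the origin, as $\gamma(-y)=\gamma(\varphi(x))$ for any $\gamma$ that is biholomorphic near $0$ with $\gamma(0)=0$. Suppose $\gamma$ is rational and $g(y)=-\gamma(-y)$ maps $\mathbb{H}$ into $\mathbb{H}$. If also $f$ is rational and maps $\mathbb{H}$ into $\mathbb{H}$, then $f(x)+g(y)$ has no zeros in $\mathbb{H}^2$, and its branch is $\varphi=\gamma^{-1}\circ f$. So $f$ now has to match $\gamma\circ q$ to order $2L$, instead of $q$. The Hankel condition moves from $q$ to $\gamma\circ q$, and we may choose $\gamma$.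

For $R>0$ and fixed $L$ let
$$\gamma_R(y)=\sum_{k=1}^L\frac y{1-Rky}=\sum_{n\ge1}c_nR^{n-1}y^n,\qquad c_n=\sum_{k=1}^Lk^{n-1}.\tag{4}$$
Then
$$g(y)=-\gamma_R(-y)=\sum_{k=1}^L\frac{y}{1+Rky}=\sum_{k=1}^L\Bigl(\frac1y+Rk\Bigr)^{-1},$$
so $\Im g>0$ on $\mathbb{H}$. Note $\gamma_R'(0)=c_1=L$.

Test this for $L=2$ and $q=x+a_2x^2+a_3x^3$. Here $\gamma_R(y)=2y+3Ry^2+5R^2y^3+\cdots$, so $\gamma_R\circ q$ has $b_1=2$, $b_2=2a_2+3R$, $b_3=2a_3+6Ra_2+5R^2$, and
$$\det H_2(b)=b_1b_3-b_2^2=R^2+4(a_3-a_2^2).$$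
For large $R$ this is positive, whatever $a_2,a_3$ are. For $q=x$ it is $R^2$, so every $R>0$ works.

**Lemma 2.** Let $q\in\mathbb{R}[x]$, $q(0)=0$, $q'(0)=a>0$. For $R$ large, the coefficients $b_n(R)$ of $x^n$ ($n\le2L-1$) in $\gamma_R\circ q$ satisfy $H_L(b(R))>0$.

*Proof.* The purpose of large $R$ is that, after rescaling $x=s/R$, only the linear part of $q$ is seen. By (4),
$$R\,\gamma_R(q(s/R))=\sum_jc_j\,\bigl(R\,q(s/R)\bigr)^j,$$
and the coefficient of $s^n$ here is $R^{1-n}b_n(R)$. Only $j\le n$ contributes to it, because $q(0)=0$. Since $Rq(s/R)\to as$ coefficientwise as $R\to\infty$, we get $R^{1-n}b_n(R)\to c_na^n$. Put $\Delta=\mathrm{diag}(R^{i-1})_{i=1}^L$. The $(i,j)$ entry of $\Delta^{-1}H_L(b(R))\Delta^{-1}$ is $R^{2-i-j}b_{i+j-1}(R)$, which is $R^{1-n}b_n(R)$ for $n=i+j-1$. Hence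
$$\Delta^{-1}H_L(b(R))\Delta^{-1}\to\bigl(c_{i+j-1}a^{i+j-1}\bigr)_{i,j}=a\,\mathrm{diag}(a^{i-1})\,H_L(c)\,\mathrm{diag}(a^{j-1}).$$
Now $c_{i+j-1}=\sum_kk^{i-1}k^{j-1}$, so $H_L(c)=VV^T$ with $V=(k^{i-1})_{i,k=1}^L$ an invertible Vandermonde matrix. The limit is positive definite. Positive definiteness is an open condition, so $\Delta^{-1}H_L(b(R))\Delta^{-1}>0$ for large $R$, and then $H_L(b(R))>0$. $\square$

## 6. Rational self-maps of $\mathbb{H}$ with a prescribed real jet

It remains to show that a positive definite Hankel matrix suffices to find $f$. We do this as in the continued fraction of Section 4, by peeling off $b_1x$. We keep a free parameter $Y$ at the bottom of the continued fraction: Theorem A uses only $Y=i$, but Theorem B needs all $Y$.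

**Lemma 1.** Let $b_1,\dots,b_{2L-1}\in\mathbb{R}$ with $H_L(b)>0$. There are $A,B,C,D\in\mathbb{R}[x]$ of degree $\le L$ and $\kappa>0$, with $AD-BC=\kappa x^{2L}$ and $(A,B,C,D)(0)=(0,0,0,1)$, such that $S_x(Y)=\frac{A(x)Y+B(x)}{C(x)Y+D(x)}$ satisfies:

1. If $x,Y\in\mathbb{H}$, then $CY+D\neq0$ and $S_x(Y)\in\mathbb{H}$.
2. On a neighborhood of $\{0\}\times\mathbb{C}$, $S_x(Y)=\sum_{n=1}^{2L-1}b_nx^n+x^{2L}E(x,Y)$ with $E$ holomorphic and $E(0,Y)=\rho+\kappa Y$, $\rho\in\mathbb{R}$.

*Proof.* We use induction on $L$. Note $b_1>0$, as it is a diagonal entry of $H_L(b)$.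

**Step 1: $L=1$.** Take $S_x(Y)=\frac{b_1x}{1-b_1xY}$, so $(A,B,C,D)=(0,b_1x,-b_1x,1)$ and $AD-BC=b_1^2x^2$. For $x,Y\in\mathbb{H}$, $\frac1{b_1x}-Y\in-\mathbb{H}$. Hence $1-b_1xY=b_1x\bigl(\frac1{b_1x}-Y\bigr)\neq0$ and $S_x(Y)=\bigl(\frac1{b_1x}-Y\bigr)^{-1}\in\mathbb{H}$. Finally $S_x(Y)-b_1x=x^2\,\frac{b_1^2Y}{1-b_1xY}$, so $E(0,Y)=b_1^2Y$, with $\rho=0$ and $\kappa=b_1^2$.

**Step 2: peeling reduces $H_L$ to $H_{L-1}$.** Let $L\ge2$, $b(x)=\sum_{n=1}^{2L-1}b_nx^n$ and
$$h(x)=\frac1{b_1x}-\frac1{b(x)}=\frac{b(x)/x-b_1}{b_1b(x)}.$$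
Numerator and denominator of the last fraction both vanish at $0$, the denominator to first order exactly. So $h$ is real analytic at $0$; write $h=\sum_{n\ge0}h_nx^n$. The claim is that $H_{L-1}(h_1,\dots,h_{2L-3})>0$.

Since $b(x)-b(u)=b(x)b(u)\bigl(\frac1{b(u)}-\frac1{b(x)}\bigr)$ and $\frac1{b(u)}-\frac1{b(x)}=\frac{x-u}{b_1xu}+h(x)-h(u)$,
$$\frac{b(x)-b(u)}{x-u}=\frac1{b_1}\frac{b(x)}x\frac{b(u)}u+b(x)b(u)\frac{h(x)-h(u)}{x-u}.$$
Compare the coefficients of $x^iu^j$ for $0\le i,j\le L-1$. From $\frac{x^n-u^n}{x-u}=\sum_{a+c=n-1}x^au^c$, the coefficient on the left is $b_{i+j+1}$, and the coefficient of $x^au^c$ in $\frac{h(x)-h(u)}{x-u}$ is $h_{a+c+1}$. Because $b(x)=O(x)$, only $a,c\le L-2$ contribute on the right. In matrix form,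
$$H_L(b)=Q\begin{pmatrix}1/b_1&0\\0&H_{L-1}(h_1,\dots,h_{2L-3})\end{pmatrix}Q^T.\tag{5}$$
Here the first column of $Q$ lists the coefficients of $x^0,\dots,x^{L-1}$ in $b(x)/x$, and column $a+2$ ($0\le a\le L-2$) lists those of $x^ab(x)$. The latter series starts with $b_1x^{a+1}$, which sits in row $a+2$. So $Q$ is lower triangular with all diagonal entries $b_1\ne0$, hence invertible. By (5), the middle matrix is positive definite, and so is its lower block.

**Step 3: the new map.** The induction hypothesis for $(h_1,\dots,h_{2L-3})$ gives $S'_x,A',\dots,D',E',\rho',\kappa'$. Put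
$$S_x(Y)=\frac{b_1x}{1-b_1x\,(h_0+S'_x(Y))},\qquad\begin{pmatrix}A&B\\C&D\end{pmatrix}=\begin{pmatrix}0&b_1x\\-b_1x&1-b_1xh_0\end{pmatrix}\begin{pmatrix}A'&B'\\C'&D'\end{pmatrix}.$$
The degrees are at most $1+(L-1)=L$. At $x=0$ the left factor is $\mathrm{diag}(0,1)$, so $A(0)=B(0)=0$, $C(0)=C'(0)=0$, $D(0)=D'(0)=1$. The determinant is $b_1^2x^2\cdot\kappa'x^{2L-2}$, so $\kappa=b_1^2\kappa'>0$.

**Step 4: property 1.** Let $x,Y\in\mathbb{H}$. Then $C'Y+D'\ne0$ and $Y'=S'_x(Y)\in\mathbb{H}$, so $\frac1{b_1x}-h_0-Y'\in-\mathbb{H}$. From the matrix product,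
$$CY+D=(C'Y+D')\bigl(1-b_1xh_0-b_1xY'\bigr)=(C'Y+D')\,b_1x\Bigl(\frac1{b_1x}-h_0-Y'\Bigr)\neq0,$$
and $S_x(Y)=\bigl(\frac1{b_1x}-h_0-Y'\bigr)^{-1}\in\mathbb{H}$.

**Step 5: property 2.** Write $s=S_x(Y)$, $\hat h=h_0+S'_x(Y)$ and $h=\sum_{n\le2L-3}h_nx^n+x^{2L-2}r(x)$. By induction $\hat h-h=x^{2L-2}(E'-r)$. Now $\frac1b=\frac1{b_1x}-h$ and $\frac1s=\frac1{b_1x}-\hat h$, so $\frac1b-\frac1s=\hat h-h$ and
$$s-b=bs(\hat h-h)=x^{2L}\,\frac bx\,\frac sx\,(E'-r).$$
Here $\frac sx=\frac{b_1}{1-b_1x\hat h}$ is holomorphic near $\{0\}\times\mathbb{C}$. So $E=\frac bx\frac sx(E'-r)$ is holomorphic there, and at $x=0$ it equals $b_1^2(\rho'+\kappa'Y-h_{2L-2})=\rho+\kappa Y$ with $\rho=b_1^2(\rho'-h_{2L-2})$ real. $\square$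

## 7. Removing common factors, and passage to the bidisk

A product of the polynomials we build might share factors with its conjugate. For example $(x+y-2ixy)(x+y+1)$ has no zeros in $\mathbb{H}^2$ but contains the real factor $x+y+1$. Such factors can be deleted without changing the germ at $0$.

**Lemma 3.** Let $P\in\mathbb{C}[x,y]$ have no zeros in $\mathbb{H}^2$, and near $0$ let $P=u\prod_m(y+\varphi_m(x))$ with $u$ a unit and $\varphi_m$ convergent Puiseux series, $\varphi_m(0)=0$, $\Im\varphi_m(x)\neq0$ for small $x>0$. Write $P=P_1P_2$, where $P_2$ is the product, with multiplicity, of all irreducible factors of $P$ that divide $\bar P$. Then $P_2(0,0)\ne0$, $P_1$ and $\bar P_1$ have no common factor, $P_1$ has no zeros in $\mathbb{H}^2$, and $P_1=u_1\prod_m(y+\varphi_m)$ with $u_1$ a unit.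

*Proof.* An irreducible common factor of $P_1$ and $\bar P_1$ is a factor of $P_1$ that divides $\bar P$, and all of these were put into $P_2$. So there is none. As a divisor of $P$, $P_1$ has no zeros in $\mathbb{H}^2$. Once $P_2(0,0)\neq0$ is known, $u_1=u/P_2$ is a unit. So let $h$ be irreducible, dividing $P$ and $\bar P$, and suppose $h(0,0)=0$.

**Step 1: for real $x_0$ near $0$, all zeros of $h(x_0,\cdot)$ are real.** Since $h$ divides $P$, it has no zeros in $\mathbb{H}^2$. Since $h$ divides $\bar P$, it has none in $(-\mathbb{H})^2$. Because $P(0,y)\not\equiv0$, also $h(0,y)\not\equiv0$, and so $h(x_0,\cdot)\not\equiv0$ for real $x_0$ near $0$. As $\tau\downarrow0$, the polynomials $h(x_0+i\tau,\cdot)$ converge locally uniformly to $h(x_0,\cdot)$ and have no zeros in $\mathbb{H}$. By Hurwitz' theorem $h(x_0,\cdot)$ has no zeros in $\mathbb{H}$. Letting $\tau\uparrow0$ in the same way, it has none in $-\mathbb{H}$.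

**Step 2: contradiction.** Since $h(0,0)=0$ and $h(0,y)\not\equiv0$, for small $x_0>0$ there is a zero $y_0$ of $h(x_0,\cdot)$ near $0$, by continuity of roots. By Step 1 it is real. But $(x_0,y_0)$ is a zero of $P$ near the origin, so $y_0=-\varphi_m(x_0)$ for some $m$, and this is not real. $\square$

**Lemma 4.** Let $P$ have no zeros in $\mathbb{H}^2$, no common factor with $\bar P$, $P(0,0)=0$, $P(0,y)\not\equiv0$. Remove from $P$ all factors $x+i$, $y+i$ (units at the origin), and let $(n,m)$ be the bidegree of the result, still called $P$. Then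
$$p(z,w)=2^{-n-m}(1+z)^n(1+w)^mP\Bigl(i\tfrac{1-z}{1+z},\,i\tfrac{1-w}{1+w}\Bigr)$$
has bidegree $(n,m)$, satisfies the hypotheses of Definition 4, and satisfies (2) with this $P$.

*Proof.* Passing to a divisor, with quotient a unit at $0$, preserves all hypotheses and, up to a unit, the germ.

**Step 1: identity (2), the point $(1,1)$, and zeros.** The map $x=i\frac{1-z}{1+z}$ inverts $z=\frac{1+ix}{1-ix}$, and $1+z=\frac2{1-ix}$. Substituting gives (2). Also $p(1,1)=P(0,0)=0$, and $p(1,w)=2^{-m}(1+w)^mP\bigl(0,i\frac{1-w}{1+w}\bigr)\not\equiv0$. If $(z,w)\in\mathbb{D}^2$, then $1+z,1+w\ne0$ and the corresponding $(x,y)$ is in $\mathbb{H}^2$, so $p(z,w)\neq0$.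

**Step 2: bidegree, and $1+z\nmid p$, $1+w\nmid p$.** A monomial $x^k$ contributes $(1+z)^n\bigl(i\frac{1-z}{1+z}\bigr)^k=i^k(1-z)^k(1+z)^{n-k}$, whose $z^n$-coefficient is $(-i)^k$. Hence the $z^n$-coefficient of $p$ is $2^{-n-m}(1+w)^mP\bigl(-i,i\frac{1-w}{1+w}\bigr)$. This is not identically zero because $x+i\nmid P$. At $z=-1$ only $k=n$ survives, so $p(-1,w)$ is a nonzero constant times $(1+w)^m$ times the $x^n$-coefficient of $P$ evaluated at $i\frac{1-w}{1+w}$. This is not identically zero because $\deg_xP=n$. Thus $1+z\nmid p$. The variable $w$ is treated in the same way.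

**Step 3: no common factor with $\tilde p$.** If $x=i\frac{1-z}{1+z}$, then replacing $z$ by $1/\bar z$ replaces $x$ by $\bar x$. Also $z^n(1+1/z)^n=(1+z)^n$. So
$$\tilde p(z,w)=2^{-n-m}(1+z)^n(1+w)^m\bar P\Bigl(i\tfrac{1-z}{1+z},\,i\tfrac{1-w}{1+w}\Bigr).$$
Let $e$ be an irreducible common factor of $p$ and $\tilde p$. By Step 2 it is not a multiple of $1+z$ or $1+w$, so $e(-1,w)\not\equiv0$, $e(z,-1)\not\equiv0$, and $e$ has only finitely many zeros with $z=-1$ or $w=-1$. It has infinitely many other zeros, and they give infinitely many common zeros of $P$ and $\bar P$. By Bézout's theorem $P$ and $\bar P$ have a common factor, a contradiction. $\square$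

## 8. Proof of Theorem A

**Step 1: one polynomial for each $j$.** Fix $j$ and write $q=q_j$, $L=L_j$. Choose $R$ by Lemma 2, put $\gamma=\gamma_R$, and let $b=\sum_{n=1}^{2L-1}b_nx^n$ be the jet of $\gamma\circ q$. So
$$\gamma\circ q=b+x^{2L}s,\qquad s\text{ real analytic at }0,\qquad H_L(b)>0.\tag{6}$$
Take $A,B,C,D$ from Lemma 1 and set
$$f(x)=S_x(i)=\frac FG,\qquad F=iA+B,\quad G=iC+D.$$
By Lemma 1, $G$ has no zeros in $\mathbb{H}$, $G(0)=1$, $F(0)=0$, $\Im f>0$ on $\mathbb{H}$, and $\deg F,\deg G\le L$. Set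
$$g(y)=-\gamma(-y)=\frac{U(y)}{V(y)},\qquad V=\prod_{k=1}^L(1+Rky),\qquad\deg U,\deg V\le L,$$
with $\Im g>0$ on $\mathbb{H}$ by Section 5. Define
$$P_j=FV+GU=G(x)V(y)\bigl(f(x)+g(y)\bigr).$$
It has bidegree at most $(L,L)$.

**Step 2: $P_j$ has no zeros in $\mathbb{H}^2$.** There $G\ne0$, $V\neq0$ and $\Im(f(x)+g(y))>0$.

**Step 3: the germ of $P_j$.** Since $\gamma'(0)=L\ne0$, $\gamma$ is biholomorphic near $0$, and
$$\gamma(\alpha)-\gamma(\beta)=(\alpha-\beta)\,\Gamma(\alpha,\beta),\qquad\Gamma\text{ holomorphic near }(0,0),\quad\Gamma(0,0)=L.\tag{7}$$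
Put $\varphi=\gamma^{-1}\circ f$, which makes sense near $0$ because $f(0)=0$. Then $f(x)+g(y)=\gamma(\varphi(x))-\gamma(-y)=(y+\varphi(x))\cdot\text{unit}$. Since $G(0)=V(0)=1$, $P_j=\text{unit}\cdot(y+\varphi)$.

To find the data of $\varphi$, use Lemma 1(2) and (6): $\gamma(\varphi)-\gamma(q)=f-\gamma\circ q=x^{2L}\bigl(E(x,i)-s(x)\bigr)$. By (7) the left side is $(\varphi-q)$ times a unit with value $L$ at $0$. So
$$\varphi=q+x^{2L}\psi,\qquad\psi\in\mathbb{C}\{x\},\qquad\psi(0)=\frac{\rho+i\kappa-s(0)}L,\qquad\Im\psi(0)=\frac\kappa L>0.\tag{8}$$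

**Step 4: assembling the branches.** Write $\varphi_j,\psi_j$ for these series, and let $P_0=\prod_jP_j^{M_j}$. Its bidegree is at most $(S,S)$, it has no zeros in $\mathbb{H}^2$, and near $0$ it equals $u\prod_j(y+q_j+x^{2L_j}\psi_j)^{M_j}$ with $u$ a unit. For small $x>0$, $\Im\varphi_j(x)=x^{2L_j}(\Im\psi_j(0)+O(x))>0$, since $q_j(x)$ is real. So Lemma 3 applies. It gives a divisor $P$ of $P_0$ that has no common factor with $\bar P$, no zeros in $\mathbb{H}^2$, and the same factors $y+\varphi_j$ near $0$. Hence $P(0,0)=0$ and $P(0,y)\not\equiv0$. Since the pairs $(q_j,L_j)$ are distinct, this is a factorization of the form (1) with the given data, so the data of $P$ is exactly the given data. In particular the data is admissible, with $f=P$. Lemma 4 gives $p$, of bidegree at most $(S,S)$. $\blacksquare$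

## 9. The case $q=x$, $2L=4$, and the rest of Proposition C

**An explicit polynomial.** Follow the construction for $q=x$, $L=2$ with $R=1$. Here $\gamma\circ q=2x+3x^2+5x^3+9x^4+\cdots$, so $b=2x+3x^2+5x^3$ and
$$h=\frac1{2x}-\frac1b=\frac{3+5x}{4+6x+10x^2}=\frac34+\frac18x-\frac{33}{16}x^2+\cdots.$$
As promised, $h_1=\frac18>0$. The last stage is $S'_x(Y)=\frac{x/8}{1-xY/8}$. With $Y=i$ this gives
$$f=\frac{2x}{1-2x\bigl(\frac34+\frac{x}{8-ix}\bigr)}=\frac{32x-4ix^2}{16-(24+2i)x+(3i-4)x^2}.$$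
Dividing out, $f=2x+3x^2+5x^3+\bigl(\frac{33}4+\frac i{16}\bigr)x^4+\cdots$. With $g=\frac y{1+y}+\frac y{1+2y}=\frac{2y+3y^2}{1+3y+2y^2}$ we obtain, up to the factor $16$,
$$P=(32x-4ix^2)(1+3y+2y^2)+\bigl(16-(24+2i)x+(3i-4)x^2\bigr)(2y+3y^2).$$
By (8), with $E(0,i)=\frac{33}4+\frac i{16}$ and $s(0)=9$, the branch is $\varphi=x+\bigl(-\frac38+\frac i{32}\bigr)x^4+\cdots$. So the data is $q=x$, $2L=4$, $M=1$, which degree one in $y$ could not produce.

**Sufficiency in Proposition C.** Let $H_L(q)>0$. Apply Lemma 1 with $b_n=a_n$, the coefficients of $q$ (zero for $n>\deg q$), and let $f=S_x(i)=F/G$ as in Section 8. Then $G(x)y+F(x)=G\cdot(y+f)$ has no zeros in $\mathbb{H}^2$, since $G\ne0$ on $\mathbb{H}$ and $\Im(y+f)>0$. Moreover $f=q+x^{2L}E(x,i)$ with $\Im E(0,i)=\kappa>0$, so $\Im f(x)>0$ for small $x>0$. Lemma 3 gives a divisor $P$ with germ $\text{unit}\cdot(y+f)$ and no common factor with $\bar P$. Its degree in $y$ is still $1$: a polynomial in $x$ alone that vanishes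 at the origin would satisfy $P(0,y)\equiv0$. Its bidegree is at most $(L,1)$. $\square$

**The degree bound for $q=x$, $L=2$.** Let $P$ realize these data with $M=1$, and let $\varphi=x+x^4\psi$ be its branch. There is only one root, so every $\sigma_\omega$ fixes it, and hence $\varphi$ and $\psi$ are in $\mathbb{C}\{x\}$.

**Step 1: degree zero is impossible.** If $\deg_yP=0$, then $P(0,0)=0$ forces $P(0,y)\equiv0$. If $\deg_xP=0$, the zero set near $0$ is contained in $y=0$, while $y=-\varphi(x)\neq0$ for small $x\ne0$.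

**Step 2: $\deg_yP\neq1$.** This is the necessity part, as $H_2(x)=\mathrm{diag}(1,0)$ is not positive definite.

**Step 3: $\deg_xP\ne1$.** Suppose $\deg_xP=1$ and exchange the variables. The polynomial $P(y,x)$ has no zeros in $\mathbb{H}^2$, no common factor with its conjugate, and degree $1$ in $y$. Its germ is $\text{unit}\cdot(x+\varphi(y))$. Since $x+\varphi(y)=\varphi(y)-\varphi(\varphi^{-1}(-x))$ and $\varphi'(0)=1$, this is $\text{unit}\cdot(y+\theta(x))$ with $\theta(x)=-\varphi^{-1}(-x)$. From $\varphi^{-1}(t)=t-\psi(0)t^4+O(t^5)$ we get $\theta(x)=x+\psi(0)x^4+O(x^5)$. So $P(y,x)$ also has data $q=x$, $L=2$, $M=1$, and degree $1$ in $y$, against Step 2.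

Hence $\deg_xP,\deg_yP\ge2$, while Theorem A gives bidegree at most $(2,2)$. This completes the proof of Proposition C. $\blacksquare$

The explicit $P$ above therefore needs no cleaning. The divisor $P_1$ from Lemma 3 realizes the data and so has bidegree at least $(2,2)$, which is already the bound for $P$. So $P_2$ is constant.

## 10. Finite jets of the whole germ: proof of Theorem B

Theorem A used only the value $Y=i$ in $S_x(Y)$. To match more of a given branch $\varphi_m$, one would let $Y$ be a function of $x$: solve $\gamma(\varphi_m(x))=S_x(Y_m(x))$ and replace $Y_m$ by a rational function with values in $\mathbb{H}$. This meets an obstacle when the branches are genuinely Puiseux. Take $(y+x+ix^2)^2-x^5$, so $q=x$, $L=1$, $\psi_\pm=i\pm x^{1/2}$. With $\gamma=\frac y{1-Ry}$ and $S_x(Y)=\frac x{1-xY}$, the equation reads $\frac1x-Y_\pm=\frac1{\varphi_\pm}-R$, so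
$$Y_\pm=R+\frac1x-\frac1{\varphi_\pm}=R+\frac{\psi_\pm}{1+x\psi_\pm}.$$
This contains $x^{1/2}$, and no rational function agrees with $Y_+$ to a high order. But $Y_++Y_-$ and $Y_+Y_-$ are power series in $x$. So we approximate the polynomial with roots $Y_m$, and not the roots.

**Step 1: splitting $W$ into pieces over $\mathbb{C}\{x\}$.** $W=f/u$ lies in $\mathbb{C}\{x,y\}$ and is monic in $y$ with Puiseux coefficients, so $W\in\mathbb{C}\{x\}[y]$. By Section 1, each $\sigma_\omega$ permutes the roots of $W$. It sends $q_j+x^{2L_j}\psi$ to $q_j+x^{2L_j}\sigma_\omega(\psi)$ with $\sigma_\omega(\psi)(0)=\psi(0)$, so it preserves the pair $(q_j,L_j)$ of a root. Hence the coefficients of $W_j=\prod_m(y+q_j+x^{2L_j}\psi_{j,m})$ are invariant, and $W_j\in\mathbb{C}\{x\}[y]$. Fix $j$ and drop it from the notation. Let $\varphi_m=q+x^{2L}\psi_m$, $1\le m\le M$, and take $R,\gamma,b,s,S_x,E$ as in Section 8.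

**Step 2: the parameters $Y_m$.** The aim is to write every $\varphi_m$ through $S_x$. By (6) and (7), $\gamma(\varphi_m)=b+x^{2L}e_m$ with $e_m$ a Puiseux series, $e_m(0)=s(0)+L\psi_m(0)$, so $\Im e_m(0)>0$. We want $E(x,Y_m)=e_m$. At $x=0$ this reads $\rho+\kappa Y_m(0)=e_m(0)$, so necessarily
$$Y_m(0)=\eta_m=\frac{e_m(0)-\rho}\kappa\in\mathbb{H}.$$
Since $\partial_YE(0,Y)=\kappa\ne0$, the implicit function theorem in the variable $x^{1/K}$ gives exactly one Puiseux solution $Y_m$. Then $S_x(Y_m)=b+x^{2L}e_m=\gamma(\varphi_m)$, that is,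
$$\varphi_m=\Phi(x,Y_m),\qquad\Phi(x,Y)=\gamma^{-1}(S_x(Y)).$$
$\Phi$ is holomorphic near $\{0\}\times\mathbb{C}$ because $S_0(Y)=0$ for all $Y$. Since $Y_m$ is determined by $\varphi_m$, and $E$, $\gamma$, $b$ have no fractional powers, $\sigma_\omega(\varphi_m)=\varphi_{m'}$ implies $\sigma_\omega(Y_m)=Y_{m'}$. So the list $(Y_m)$ is permuted too, and
$$Q(x,Y)=\prod_m(Y-Y_m)=\sum_{l=0}^M\varepsilon_l(x)Y^{M-l}\in\mathbb{C}\{x\}[Y],\qquad\varepsilon_0=1.$$

**Step 3: rational replacement of the $\varepsilon_l$.** Taylor polynomials of $\varepsilon_l$ are in general unbounded on $\mathbb{H}$, so we expand in a coordinate that is small on all of $\mathbb{H}$. *Claim: for every $\delta>0$ there are rational $\varepsilon_l^*$, whose only possible pole is at $x=-i/R'$ for some $R'>0$, with $\varepsilon_l^*-\varepsilon_l=O(x^N)$ and $|\varepsilon_l^*-\varepsilon_l(0)|<\delta$ on $\mathbb{H}$.*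

Let $r=\frac x{1-iR'x}=\bigl(\frac1x-iR'\bigr)^{-1}$. For $x\in\mathbb{H}$, $\Im\bigl(\frac1x-iR'\bigr)<-R'$, so $|r|<1/R'$. Conversely $x=\frac r{1+iR'r}$, so
$$x^n=r^n(1+iR'r)^{-n}=\sum_{k\ge n}C_{n,k}R'^{\,k-n}r^k$$
with $C_{n,k}$ independent of $R'$. Put $\tau_n=\sum_{k=n}^{N-1}C_{n,k}R'^{\,k-n}r^k$. Since $r=O(x)$, $\tau_n-x^n=O(x^N)$. On $\mathbb{H}$ we have $|\tau_n|\le R'^{-n}\sum_{k=n}^{N-1}|C_{n,k}|$, which tends to $0$ as $R'\to\infty$ for $n\ge1$. If $\varepsilon_l=\sum_nc_nx^n$, take $\varepsilon_l^*=c_0+\sum_{n=1}^{N-1}c_n\tau_n$, with one large $R'$ for all $l$. For $l=0$ this is $\varepsilon_0^*=1$. This proves the claim.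

Put $Q^*=\sum_l\varepsilon_l^*Y^{M-l}$. The monic polynomial $Q(0,Y)=\prod_m(Y-\eta_m)$ has all roots in the open set $\mathbb{H}$. By continuity of roots we can fix $\delta$ so small that for every $x\in\mathbb{H}$ all roots of $Q^*(x,\cdot)$ lie in $\mathbb{H}$. Let $\Theta=(1-iR'x)^\nu$ clear the denominators of the $\varepsilon_l^*$.

**Step 4: the polynomial.** We substitute $Y=S_x^{-1}(\gamma(-y))$ into $Q^*$ and clear denominators. Write $\gamma(-y)=n(y)/d(y)$ with $d=\prod_k(1+Rky)$ and $n,d\in\mathbb{R}[y]$, and put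
$$\alpha=Dn-Bd,\qquad\beta=Ad-Cn,\qquad P_j=\Theta\sum_{l=0}^M\varepsilon_l^*\,\alpha^{M-l}\beta^l\in\mathbb{C}[x,y].$$
Expanding $\alpha-\beta Y=n(CY+D)-d(AY+B)$ gives
$$\alpha-\beta Y=d\,\bigl[(CY+D)\,\gamma(-y)-(AY+B)\bigr].\tag{9}$$
For $M=1$ and $\varepsilon_1^*=-i$ this recovers, up to sign and $\Theta$, the polynomial of Section 8.

**Step 5: $P_j$ has no zeros in $\mathbb{H}^2$.** Let $(x,y)\in\mathbb{H}^2$ with $P_j(x,y)=0$. Here $\Theta\ne0$ and $d\neq0$. The vector $(\alpha,\beta)$ is the image of $(n,d)\ne(0,0)$ under a matrix with determinant $AD-BC=\kappa x^{2L}\ne0$, so $(\alpha,\beta)\neq(0,0)$. If $\beta=0$, then $P_j=\Theta\alpha^M=0$ gives $\alpha=0$, a contradiction. So $\beta\ne0$, and $Y=\alpha/\beta$ is a root of $Q^*(x,\cdot)$. Hence $Y\in\mathbb{H}$ by Step 3. The left side of (9) is $0$, and $CY+D\neq0$ by Lemma 1(1), so $\gamma(-y)=S_x(Y)\in\mathbb{H}$. But $\gamma(-y)=-g(y)\in-\mathbb{H}$, a contradiction.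

**Step 6: the germ of $P_j$.** The $\varepsilon_l^*$ are analytic at $0$. Let $Y_m^*$ be the roots of $Q^*$ at $x=0$, which are Puiseux series by Puiseux's theorem. Since $\varepsilon_l^*(0)=\varepsilon_l(0)$, we can order them so that $Y_m^*(0)=\eta_m$. Then $P_j=\Theta\prod_m(\alpha-\beta Y_m^*)$, and (9) gives
$$P_j=\Theta\,d^M\prod_m(CY_m^*+D)\bigl(\gamma(-y)-S_x(Y_m^*)\bigr),$$
where $\Theta$, $d$ and $CY^*_m+D$ all equal $1$ at the origin. Put $\varphi_m^*=\Phi(x,Y_m^*)$, so $S_x(Y_m^*)=\gamma(\varphi_m^*)$. By (7), $\gamma(-y)-\gamma(\varphi_m^*)=(y+\varphi_m^*)\cdot\text{unit}$, so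
$$P_j=\text{unit}\cdot W_j^*,\qquad W_j^*=\prod_m(y+\varphi_m^*).$$
The $\sigma_\omega$ permute the $Y_m^*$, hence the $\varphi_m^*$, so $W_j^*\in\mathbb{C}\{x\}[y]$. The unit is $P_j/W_j^*$, hence invariant, so it lies in $\mathbb{C}\{x,y\}$. Finally $\gamma(\varphi_m^*)-\gamma(q)=x^{2L}\bigl(E(x,Y_m^*)-s\bigr)$, so by (7) $\varphi_m^*=q+x^{2L}\psi_m^*$ with
$$\psi_m^*(0)=\frac{\rho+\kappa\eta_m-s(0)}L=\frac{e_m(0)-s(0)}L=\psi_m(0),$$
whose imaginary part is positive.

**Step 7: $W_j^*\equiv W_j\bmod x^N$.** We compare power sums of the roots, written as functions of the coefficients $\varepsilon_l$. Choose $\varrho>\max_m|\eta_m|$. For $x$ near $0$ and $(\varepsilon_1,\dots,\varepsilon_M)$ near $(\varepsilon_1(0),\dots,\varepsilon_M(0))$, with $\varepsilon_0=1$, the function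
$$G_k(x,\varepsilon)=\frac1{2\pi i}\oint_{|Y|=\varrho}\Phi(x,Y)^k\,\frac{\partial_Y\bigl(\sum_l\varepsilon_lY^{M-l}\bigr)}{\sum_l\varepsilon_lY^{M-l}}\,dY$$
is holomorphic, because the denominator does not vanish on $|Y|=\varrho$, and $\Phi$ is holomorphic near $\{0\}\times\{|Y|\le\varrho\}$. By the residue theorem, for small $x>0$,
$$\sum_m\varphi_m^k=G_k(x,\varepsilon(x)),\qquad\sum_m(\varphi_m^*)^k=G_k(x,\varepsilon^*(x)).$$
All four sides are in $\mathbb{C}\{x\}$, so these are identities of power series. Since $\varepsilon^*-\varepsilon=O(x^N)$ and $G_k$ is holomorphic, the power sums agree mod $x^N$ for every $k\ge1$. By Newton's identities the elementary symmetric functions of the roots are polynomials with rational coefficients in the power sums. So $W_j^*\equiv W_j\bmod x^N$.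

**Step 8: assembling.** Restore $j$. The polynomial $\prod_jP_j$ has no zeros in $\mathbb{H}^2$, and its germ is $\text{unit}\cdot\prod_jW_j^*$. For small $x>0$ each root has $\Im\varphi^*_m(x)=x^{2L}(\Im\psi_m(0)+o(1))>0$, so Lemma 3 applies. It gives $P$ with no zeros in $\mathbb{H}^2$, no common factor with $\bar P$, and $P=u_PW_P$, where $u_P$ is a unit and $W_P=\prod_jW_j^*$. By Step 6, $W_P$ is a Weierstrass polynomial and $P$ has the same data as $f$. By Step 7, $W_P\equiv\prod_jW_j=W\bmod x^N$. $\blacksquare$
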